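# Torsion in the rack homology of a finite connected quandle

## Quandles and their inner automorphisms

**Definition (quandle).** A quandle is a set $Q$ with a binary operation $*$ such that

1. $x*x=x$ for all $x\in Q$;
2. for every $y\in Q$ the right translation $R_y\colon Q\to Q$, $R_y(x)=x*y$, is a bijection;
3. $(x*y)*z=(x*z)*(y*z)$ for all $x,y,z\in Q$.

All quandles below are nonempty. Two examples will accompany us.

*Example: the dihedral quandle $R_m$.* On $\mathbb Z/m$ put $x*y=2y-x$. Then $x*x=x$, each $R_y$ is its own inverse, and both sides of axiom 3 equal $2z-2y+x$.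

*Example: the transpositions $T_4$.* Let $T_4$ be the set of the six transpositions of $S_4$, with $x*y=y^{-1}xy$. Axioms 1 and 2 are clear, and
$$(x*z)*(y*z)=(z^{-1}y^{-1}z)(z^{-1}xz)(z^{-1}yz)=z^{-1}y^{-1}xyz=(x*y)*z .$$

Axiom 3 says $R_z(x*y)=R_z(x)*R_z(y)$. Together with axiom 2, it says that every $R_z$ is an automorphism of $Q$.

**Definition (inner automorphisms, connected).** The group $G_Q^0$ of inner automorphisms is the subgroup of the permutation group of $Q$ generated by all $R_y$, $y\in Q$. The quandle $Q$ is connected if $G_Q^0$ acts transitively on $Q$.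

We write $G=G_Q^0$ and let it act on $Q$ from the right: $x^g$ is the image of $x$ under $g$, with $x^{R_y}=x*y$ and $x^{gg'}=(x^g)^{g'}$. Every $g\in G$ is an automorphism of $Q$.

*Example.* For an odd prime $p$, the group of $R_p$ is generated by the reflections $x\mapsto 2y-x$ of $\mathbb Z/p$. It is the dihedral group of order $2p$, and it is transitive. For $T_4$, the group $S_4$ acts by conjugation. It is generated by transpositions, and the kernel of the action is the center of $S_4$, which is trivial. So $G\cong S_4$ has order $24$, and it is transitive. The quandle $\mathbb Z/2$ with $x*y=2y-x=x$ is not connected.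

**Definition (quasigroup quandle).** $Q$ is a quasigroup quandle if, in addition, the equation $a*x=b$ has a unique solution $x$ for all $a,b\in Q$.

A quasigroup quandle is connected, since $b=a*x=a^{R_x}$. *Example.* In $R_p$ with $p$ odd, $2x-a=b$ has a unique solution, so $R_p$ is a quasigroup quandle. The quandle $T_4$ is connected but not quasigroup: $(12)*(34)=(12)=(12)*(12)$.

## The rack complex and the quandle complex

**Definition (rack homology).** Let $C_n=C_n^R(Q)=\mathbb ZQ^n$ be the free abelian group on $n$-tuples of elements of $Q$. The boundary $\partial=\partial_n\colon C_n\to C_{n-1}$ is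
$$\partial(x_1,\dots,x_n)=\sum_{i=2}^n(-1)^i\Big[(x_1,\dots,x_{i-1},x_{i+1},\dots,x_n)-(x_1*x_i,\dots,x_{i-1}*x_i,x_{i+1},\dots,x_n)\Big].$$
Here $C_0=\mathbb Z$, generated by the empty tuple $()$, and $\partial_1=0$. The homology groups are $H_n^R(Q)$, and $\mathrm{tor}\,H_n^R(Q)$ is the torsion subgroup.

In low degrees,
$$\partial(a,b)=(a)-(a*b),\qquad \partial(x,y,z)=\big[(x,z)-(x*y,z)\big]-\big[(x,y)-(x*z,y*z)\big].$$

*Why $\partial\partial=0$.* Let $d_i^0$ delete the $i$th entry, and let $d_i^1(x_1,\dots,x_n)=(x_1*x_i,\dots,x_{i-1}*x_i,x_{i+1},\dots,x_n)$. For $i<j$ and $a,b\in\{0,1\}$ we have $d_i^ad_j^b=d_{j-1}^bd_i^a$. The only case that is not immediate is $a=b=1$. There the entries in positions $l<i$ are $(x_l*x_j)*(x_i*x_j)$ on the left and $(x_l*x_i)*x_j$ on the right, which agree by axiom 3. So $\delta_i=d_i^0-d_i^1$ satisfies $\delta_i\delta_j=\delta_{j-1}\delta_i$ for $i<j$. In $\partial\partial=\sum(-1)^{i+j}\delta_i\delta_j$, a term with $i\ge j$ equals $(-1)^{i+j}\delta_j\delta_{i+1}$. With $i'=j<j'=i+1$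 this is $-(-1)^{i'+j'}\delta_{i'}\delta_{j'}$, which cancels the term with indices $i'<j'$.

*Example.* If $|Q|=1$, both tuples in each bracket coincide, so $\partial=0$ and $H_n^R(Q)=\mathbb Z$ for every $n$.

For an abelian group $M$, $H_n^R(Q;M)$ is the homology of $C_*\otimes M$, and cohomology is that of $\mathrm{Hom}(C_*,M)$.

**Definition (degenerate and quandle homology).** Let $C_n^D\subset C_n$ be spanned by the tuples with $x_i=x_{i+1}$ for some $i$; thus $C_0^D=C_1^D=0$. Put $C^Q=C^R/C^D$, and let $H_n^D$, $H_n^Q$ be the homology of $C^D$, $C^Q$.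

$C^D$ is a subcomplex. Indeed, let $x_i=x_{i+1}$. If $i\ge2$, the terms of $\partial$ for $x_i$ and $x_{i+1}$ have opposite signs and, since $x_i*x_{i+1}=x_i$, equal brackets, so they cancel. If $i=1$, the bracket for $x_2$ is $(x_1,x_3,\dots)-(x_1*x_1,x_3,\dots)=0$. All remaining terms still have two equal neighbors.

*Example.* If $|Q|=1$, every tuple of length at least $2$ is degenerate, so $H_n^Q(Q)=0$ for $n\ge2$.

Four elementary facts will be used.

* Since each $g\in G$ is an automorphism of $Q$, the diagonal action $(x_1,\dots,x_n)^g=(x_1^g,\dots,x_n^g)$ commutes with $\partial$. We write $c*y$ for $c^{R_y}$.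
* A map $f\colon C_*\to C_{*+d}$ with $f\partial=-\partial f$ sends cycles to cycles and boundaries to boundaries, so it induces a map on homology.
* If $f=\partial K+K\partial$ for a chain map $f$, then $f$ is null-homotopic and induces $0$ on homology; this survives $\otimes M$ and $\mathrm{Hom}(-,M)$.
* Concatenation of tuples extends to a bilinear map $C_k\times C_m\to C_{k+m}$, written $(a,w)\mapsto aw$.

## Which integer annihilates the torsion?

Przytycki and Yang, "The torsion of a finite quasigroup quandle is annihilated by its order" (arXiv:1411.1727), treat finite quasigroup quandles: for these, $|Q|$ annihilates $\mathrm{tor}\,H_n^R(Q)$ for all $n$. The conjecture from that source concerns all finite connected quandles: is the torsion annihilated by the order of the inner automorphism group, in every degree at once? The answer is yes.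

**Theorem 1.** Let $Q$ be a finite connected quandle and $G=G_Q^0$. Then $|G|\cdot\mathrm{tor}\,H_n^R(Q)=0$ for all $n$.

A refinement, Theorem 2, is stated after the proof, since its constant comes out of the argument.

From now on $Q$ is a finite connected quandle. We fix $q\in Q$ and let $S=\{g\in G:q^g=q\}$. By transitivity, $|G|=|S|\,|Q|$.

## Degrees one and two by hand

**Degrees 0 and 1.** $H_0^R(Q)=\mathbb Z$ because $\partial_1=0$. Next, $H_1^R(Q)=\mathbb ZQ/\langle(a)-(a*b)\rangle$. Since $Q$ is connected, all generators $(a)$ become equal, and sending each $(a)$ to $1$ gives $H_1^R(Q)\cong\mathbb Z$. There is no torsion.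

**Degree 2 for $R_3$.** Write $[x,y]$ for the class of $(x,y)$ in $C_2/\operatorname{im}\partial_3$. The relations are
$$[x,z]-[x*y,z]=[x,y]-[x*z,y*z].$$
In $R_3$, if $x\neq y$ then $x*y$ is the third element.

* $y=z$: the relation is trivial.
* $y=x$: it says $[x,x]=[x*z,x*z]$. So all $[x,x]$ equal one element $e$.
* $z=x\ne y$, with third element $w$: $e-[w,x]=[x,y]-[x,w]$.
* $x,y,z$ distinct: $[x,z]-e=[x,y]-[y,x]$. This is the previous relation after renaming.

Put $u_{xy}=[x,y]-e$. For every ordering $(x,y,w)$ of the three elements we have $u_{xy}-u_{xw}+u_{wx}=0$. Adding this to the relation with $y,w$ exchanged gives $u_{wx}+u_{yx}=0$. So set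
$$u_{10}=a=-u_{20},\qquad u_{21}=b=-u_{01},\qquad u_{02}=c=-u_{12}.$$
All six relations now become $\pm(a+b+c)=0$. Hence $C_2/\operatorname{im}\partial_3$ is free on $e,a,b$. The boundary sends $e\mapsto0$, $a\mapsto(1)-(2)$, $b\mapsto(2)-(0)$, so its kernel is $\mathbb Ze$. Thus $H_2^R(R_3)=\mathbb Z$, generated by the class of $(q,q)$. Killing the degenerate class $e$ as well gives $H_2^Q(R_3)=0$.

Enumeration of this kind does not reach all $n$. We need operators on the whole complex.

## The quasigroup sum, and where it stops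

Consider two natural maps: $p$ forgets the first entry, and $s(w)=\sum_{y\in Q}(y)w$ puts the sum of all elements in front. For a quasigroup quandle, try
$$H(x_1,\dots,x_n)=A(x_1)(x_2,\dots,x_n),\qquad A(x)=\sum_{z\in Q}(x,z).$$
Since $z\mapsto x*z$ is a bijection, $\partial A(x)=|Q|(x)-\sum_{y}(y)$. We also have $A(x*y)=A(x)*y$. Lemma 2(4) below will show that these two properties give $\partial H+H\partial=|Q|\,\mathrm{id}-sp$.

For a connected quandle that is not quasigroup, this choice of $A$ fails at the boundary formula. In $T_4$ put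
$$\beta=(13)+(14)+(23)+(24)\in C_1,$$
where each pair denotes a transposition. Then $\sum_z\big((12)*z\big)=2\,(12)+\beta$. The element $(34)$ is missing, so $\partial A(x)$ is not $6(x)-\sum_y(y)$.

One may repair the boundary by choosing paths. Connectedness gives, for each $x$, a chain $A(x)\in C_2$ with $\partial A(x)=|Q|(x)-\sum_y(y)$. But then the second property is lost. When $\partial$ acts on $A(x_1)(x_2,\dots,x_n)$, it produces $A(x_1)*x_j$, while $H\partial$ produces $A(x_1*x_j)$. The differences $A(x_1*x_j)-A(x_1)*x_j$ do not cancel. We need $A$ to be equivariant, and then $A(q)$ must be fixed by $S$.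

This is a real restriction. Let us determine, in $T_4$ with $q=(12)$, for which $k$ there is an $S$-invariant $h\in C_2$ with
$$\partial h=k\Big(|Q|(q)-\sum_y(y)\Big)=k\big(5\,(12)-(34)-\beta\big).$$
Here $S$ is the centralizer of $(12)$, namely $\{1,(12),(34),(12)(34)\}$. It fixes $(12)$ and $(34)$, and acts simply transitively on the other four transpositions. An $S$-invariant element of $C_2$ is an integer combination of $S$-orbit sums of pairs $(a,b)$. If $a,b\in\{(12),(34)\}$, then $a*b=a$ and the boundary is $0$. Otherwise the pair has trivial stabilizer in $S$, and its orbit sum has boundary $\sum_{s\in S}(a^s)-\sum_{s\in S}((a*b)^s)$. Each of these two sums is $4\,(12)$, $4\,(34)$ or $\beta$. So in the boundary of any $S$-invariant $h$ the coefficient of $(34)$ is divisible by $4$. The required coefficient is $-k$, hence $4\mid k$. In particular, no equivariant $A$ exists with $k=1$.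

## Averaging over the stabilizer

Allow a factor $k$ in the boundary formula. Choose paths starting at the single point $q$, average over $S$, and transport the result by $G$.

**Lemma 1.** There is an $S$-invariant $h\in C_2$ with $\partial h=|S|\big(|Q|(q)-\sum_{y\in Q}(y)\big)$.

*Proof.* As $G$ is finite, inverses of right translations are positive powers of them, so every element of $G$ is a product of right translations. By connectedness, each $y\in Q$ can be written as $y=(\cdots((q*b_1)*b_2)\cdots)*b_r$. Put $y_0=q$ and $y_i=y_{i-1}*b_i$. Then $c'_y=\sum_{i=1}^r(y_{i-1},b_i)$ has $\partial c'_y=\sum_i\big[(y_{i-1})-(y_i)\big]=(q)-(y)$. Let $h_0=\sum_{y}c_y'$. Its boundary $|Q|(q)-\sum_y(y)$ is $S$-invariant, because elements of $S$ fix $q$ and permute $Q$. Put $h=\sum_{s\in S}h_0^s$. Acting by $t\in S$ permutes the summands, so $h$ is $S$-invariant. Moreover $\partial h=\sum_s(\partial h_0)^s=|S|\,\partial h_0$. $\square$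

**The equivariant family $A$.** Let $k$ be any positive integer for which there is an $S$-invariant $h\in C_2$ with $\partial h=k\big(|Q|(q)-\sum_y(y)\big)$, and put $N=k|Q|$. By Lemma 1 we may take $k=|S|$, and then $N=|G|$. Define
$$A\colon Q\to C_2,\qquad A(q^g)=h^g\quad(g\in G).$$
This covers all of $Q$ by transitivity. It is well defined: if $q^{g'}=q^g$, then $g'g^{-1}\in S$, so $g'=tg$ with $t\in S$, and $h^{g'}=(h^t)^g=h^g$. By construction, and because $G$ commutes with $\partial$ and permutes $Q$,
$$A(x^g)=A(x)^g\ \ (g\in G),\qquad \partial A(x)=N(x)-k\sum_{y\in Q}(y).\tag{1}$$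

## Four operators on the rack complex

Define, extending linearly:

* $p\colon C_n\to C_{n-1}$, $p(x_1,\dots,x_n)=(x_2,\dots,x_n)$, for $n\ge1$;
* $s\colon C_n\to C_{n+1}$, $s(w)=\sum_{y\in Q}(y)w$, for $n\ge0$;
* $\Delta\colon C_n\to C_{n+1}$, $\Delta(x_1,\dots,x_n)=(x_1,x_1,x_2,\dots,x_n)$, for $n\ge1$;
* $H\colon C_n\to C_{n+1}$, $H(x_1,\dots,x_n)=A(x_1)(x_2,\dots,x_n)$, for $n\ge1$.

**Lemma 2.**

1. $p\partial=-\partial p$ on $C_n$, $n\ge2$.
2. $\partial s=-s\partial$ on $C_n$, $n\ge1$.
3. $\partial\Delta=-\Delta\partial$ on $C_n$, $n\ge1$.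
4. $\partial H+H\partial=N\,\mathrm{id}-k\,sp$ on $C_n$, $n\ge1$ (with $H\partial:=0$ on $C_1$).
5. $p\Delta=\mathrm{id}$ on $C_n$, $n\ge1$.

*Proof.* Part (5) is clear. In parts (1)–(3), one term of $\partial$ vanishes and the position of every other entry shifts by one, which reverses the sign.

**Part (1).** In $p\partial(x_1,\dots,x_n)$ the $i=2$ term is $p\big[(x_1,x_3,\dots)-(x_1*x_2,x_3,\dots)\big]=0$. For $i\ge3$ the term is
$$(-1)^i\big[(x_2,\dots,\widehat{x_i},\dots,x_n)-(x_2*x_i,\dots,x_{i-1}*x_i,x_{i+1},\dots,x_n)\big].$$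
In $(x_2,\dots,x_n)$ the entry $x_i$ has position $i-1$, so $\partial p$ contains the same bracket with sign $(-1)^{i-1}$. For $n=2$ both sides are $0$.

**Part (2).** In $\partial s(x_1,\dots,x_n)$ the entry $x_i$ has position $i+1$. The entry $x_1$ contributes $\sum_y(y,x_2,\dots,x_n)-\sum_y(y*x_1,x_2,\dots,x_n)=0$, since $R_{x_1}$ is a bijection. For $i\ge2$, the entry $x_i$ contributes
$$(-1)^{i+1}\Big[\sum_y(y,x_1,\dots,\widehat{x_i},\dots,x_n)-\sum_y(y*x_i,x_1*x_i,\dots,x_{i-1}*x_i,x_{i+1},\dots,x_n)\Big].$$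
Since $R_{x_i}$ is a bijection, $y*x_i$ may be replaced by $y$ in the second sum. The total is $-s\partial(x_1,\dots,x_n)$.

**Part (3).** In $\partial(x_1,x_1,x_2,\dots,x_n)$ the term of position $2$ is $(x_1,x_2,\dots)-(x_1*x_1,x_2,\dots)=0$, by axiom 1. For $i\ge2$, the entry $x_i$ has position $i+1$ and contributes
$$(-1)^{i+1}\big[(x_1,x_1,\dots,\widehat{x_i},\dots)-(x_1*x_i,x_1*x_i,\dots,x_{i-1}*x_i,x_{i+1},\dots)\big],$$
which is minus $\Delta$ of the $i$th term of $\partial(x_1,\dots,x_n)$.

**Part (4).** For $a\in C_2$ and a tuple $w=(w_1,\dots,w_m)$, the definition of $\partial$ gives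
$$\partial(aw)=(\partial a)w+\sum_{i=1}^m(-1)^{i+2}\big[a(w_1,\dots,\widehat{w_i},\dots,w_m)-(a*w_i)(w_1*w_i,\dots,w_{i-1}*w_i,w_{i+1},\dots,w_m)\big].\tag{2}$$
Indeed, for $a=(a_1,a_2)$ position $2$ contributes $(a_1)w-(a_1*a_2)w=(\partial a)w$, and $w_i$ sits in position $i+2$. The general case follows by linearity. Apply (2) with $a=A(x_1)$ and $w=(x_2,\dots,x_n)$, so that $w_i=x_j$ with $j=i+1$. Here equivariance enters: $A(x_1)*x_j=A(x_1*x_j)$ by (1). Since $(-1)^{i+2}=(-1)^{j-1}$, the sum in (2) becomes
$$\sum_{j=2}^n(-1)^{j-1}\big[H(x_1,\dots,\widehat{x_j},\dots,x_n)-H(x_1*x_j,\dots,x_{j-1}*x_j,x_{j+1},\dots,x_n)\big]=-H\partial(x_1,\dots,x_n).$$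
The first term of (2) is, by (1),
$$(\partial A(x_1))w=N(x_1,\dots,x_n)-k\sum_y(y,x_2,\dots,x_n)=(N\,\mathrm{id}-k\,sp)(x_1,\dots,x_n).\qquad\square$$

## From a power of $|G|$ down to $|G|$

By Lemma 2, $p$ induces $p_*\colon H_n\to H_{n-1}$ for $n\ge2$, and $s,\Delta$ induce $s_*,\Delta_*\colon H_n\to H_{n+1}$ for $n\ge1$. Part (4) gives
$$N\cdot\mathrm{id}=k\,s_*p_*\qquad\text{on }H_n^R(Q),\ n\ge2.\tag{3}$$

The obvious induction now loses a factor at every step. If $u\in\mathrm{tor}\,H_n^R(Q)$ and $N^m p_*(u)=0$, then (3) gives only $N^{m+1}u=0$. Starting from the torsion-free $H_1^R(Q)$, we get $N^{n-1}\,\mathrm{tor}\,H_n^R(Q)=0$. The trouble is that the right side of (3) carries the factor $k$ rather than $N$, so the induction hypothesis cannot be inserted.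

**Replacing $k\,s_*$ by $N\Delta_*$.** The purpose of this step is to put the factor $N$ back on the right. Apply (3) in degree $n+1$ to $\Delta_*(u)$, where $u\in H_n^R(Q)$ and $n\ge1$. Since $p\Delta=\mathrm{id}$, we get $N\Delta_*(u)=k\,s_*p_*\Delta_*(u)=k\,s_*(u)$, that is,
$$N\,\Delta_*=k\,s_*\qquad\text{on }H_n^R(Q),\ n\ge1.\tag{4}$$
Substitute (4), in degree $n-1\ge1$, into (3):
$$N\,u=\Delta_*\big(N\,p_*(u)\big)\qquad\text{for all }u\in H_n^R(Q),\ n\ge2.\tag{5}$$

**Proof of Theorem 1.** Take $k=|S|$ and $N=|G|$, as Lemma 1 allows, and induct on $n$. We saw that $H_0^R(Q)=\mathbb Z$ and $H_1^R(Q)=\mathbb Z$ are torsion free. Let $n\ge2$ and $u\in\mathrm{tor}\,H_n^R(Q)$. Then $p_*(u)\in\mathrm{tor}\,H_{n-1}^R(Q)$, so $|G|\,p_*(u)=0$ by induction. By (5), $|G|\,u=\Delta_*(|G|\,p_*(u))=0$. $\blacksquare$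

## The constant $N(Q)$

The proof used $|S|$ only as an admissible value of $k$. So we take the best one.

**Definition ($k(Q)$ and $N(Q)$).** The integers $k$ for which there is an $S$-invariant $h\in C_2$ with $\partial h=k\big(|Q|(q)-\sum_y(y)\big)$ form a subgroup of $\mathbb Z$. It contains $|S|\ne0$ by Lemma 1. Let $k(Q)>0$ be its generator, and $N(Q)=k(Q)\,|Q|$.

Thus $k(Q)\mid|S|$ and $N(Q)\mid|G|$. The choice of $q$ does not matter: if $q'=q^g$, the stabilizer of $q'$ is $g^{-1}Sg$, and $h^g$ is invariant under it, with $\partial h^g=k\big(|Q|(q')-\sum_y(y)\big)$.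

*Example.* In $R_3$, $|S|=2$. The chain $h=\sum_z(q,z)$ is $S$-invariant with boundary $3(q)-\sum_y(y)$. So $k(R_3)=1$ and $N(R_3)=3$, while $|G|=6$. In $T_4$ we showed $4\mid k$, and $4=|S|$ is admissible. So $k(T_4)=4$ and $N(T_4)=24=|G|$.

**Definition ($D_y$ and $c_y$).** For $y\ne q$ let $D_y=\{g\in S:y^g=y\}$, and let $c_y$ be the least positive integer such that some $D_y$-invariant $h\in C_2$ has $\partial h=c_y((q)-(y))$. (Such integers exist; see the proof of (b).)

*Example.* In $T_4$ with $q=(12)$: for $y=(13)$ the group $D_y$ is trivial, and $q*(23)=y$, so the pair $\big((12),(23)\big)$ shows $c_y=1$. For $y=(34)$ we have $D_y=S$. The computation above shows that the coefficient of $(34)$ in the boundary of an $S$-invariant chain is divisible by $4$, so $4\mid c_y$. Averaging over $S$ gives $4$, so $c_y=4$.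

**Theorem 2.** Let $Q$ be a finite connected quandle, $N=N(Q)$. Let $\varepsilon\colon C_n\to\mathbb Z$ be given by $\varepsilon(x_1,\dots,x_n)=1$, and let $z_n=(q,\dots,q)\in C_n$.

(a) The chain map $N(\mathrm{id}-z\varepsilon)\colon C_*\to C_*$, equal to $c\mapsto N(c-\varepsilon(c)z_n)$ in degree $n$, is null-homotopic. Hence for every abelian group $M$, $H_n^R(Q;M)=M\oplus\ker\varepsilon_*$ with $N\cdot\ker\varepsilon_*=0$, and similarly for cohomology. In particular $H_n^R(Q)=\mathbb Z[z_n]\oplus\mathrm{tor}\,H_n^R(Q)$ and $N\cdot\mathrm{tor}\,H_n^R(Q)=0$.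

(b) $k(Q)$ divides $\operatorname{lcm}_{y\ne q}c_y$, and $c_y$ divides $|D_y|$. So $|Q|\cdot\operatorname{lcm}_{y\ne q}|D_y|$ annihilates $\mathrm{tor}\,H_n^R(Q)$. Moreover $c_y=1$ if $q*z=y$ for some $z$ fixed by $D_y$.

(c) If $Q$ is a quasigroup quandle, then $k(Q)=1$ and $N(Q)=|Q|$, which recovers the known result.

(d) $N(Q)$ annihilates the quandle homology groups $H_n^Q(Q)$ for $n\ge2$, and the torsion of degenerate homology.

From here on, $k=k(Q)$, $N=N(Q)$, and $A$, $H$ are built from a corresponding $h$.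

## A contracting homotopy onto the diagonal cycles

This section proves (a). On integral homology, (5) reads $N(\mathrm{id}-\Delta_*p_*)=0$. Iterating it moves $u$ down to $H_1=\mathbb Z[(q)]$ and back up to a multiple of $\Delta^{n-1}_*[(q)]=[z_n]$. To get coefficients, we carry this out on chains.

**Step 1: $z\varepsilon$ is a chain map.** Each bracket in $\partial$ is a difference of two tuples, so $\varepsilon\partial=0$. By axiom 1, $\partial z_n=0$. Hence $\partial z\varepsilon=0=z\varepsilon\partial$.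

**Step 2: a homotopy for $N(\mathrm{id}-\Delta p)$.** Put $H'=H(\mathrm{id}-\Delta p)$ on $C_n$ for $n\ge2$, and $H'=H$ on $C_1$, where $\Delta p$ is not defined. We claim
$$\partial H'+H'\partial=N(\mathrm{id}-\Delta p)\qquad\text{on }C_n,\ n\ge2.\tag{6}$$
Apply Lemma 2(4) to elements $\Delta p(c)$, and use $p\Delta p=p$:
$$\partial H\Delta p+H\partial\Delta p=N\Delta p-k\,sp\qquad\text{on }C_n,\ n\ge2.\tag{7}$$

* For $n\ge3$, parts (3) and (1) of Lemma 2 give $\partial\Delta p=-\Delta\partial p=\Delta p\partial$. So the left side of (7) is $\partial H\Delta p+H\Delta p\,\partial$. Subtracting (7) from Lemma 2(4) gives $\partial H(\mathrm{id}-\Delta p)+H(\mathrm{id}-\Delta p)\partial=N(\mathrm{id}-\Delta p)$, which is (6).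
* For $n=2$, $\partial\Delta p=-\Delta\partial_1p=0$. Subtracting (7) from Lemma 2(4) gives $\partial H(\mathrm{id}-\Delta p)+H\partial=N(\mathrm{id}-\Delta p)$. This is (6), because $H'=H$ on $C_1$.

**Step 3: the bottom degree.** On $C_1$ let $H''(x)=A(x)-A(q)$. By (1),
$$\partial H''(x)=N\big((x)-(q)\big),\qquad\text{and}\qquad H''-H'=-A(q)\,\varepsilon\ \text{ on }C_1.\tag{8}$$

**Step 4: assembling the homotopy.** We want to realize on chains the telescoping identity $\mathrm{id}-\Delta^{n-1}p^{n-1}=\sum_{j=0}^{n-2}\Delta^j(\mathrm{id}-\Delta p)p^j$. Put $K_0=0$ and, on $C_n$ with $n\ge1$,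
$$K_n=\sum_{j=0}^{n-2}(-1)^j\Delta^jH'p^j+(-1)^{n-1}\Delta^{n-1}H''p^{n-1}.\tag{9}$$
We claim that $\partial K_n+K_{n-1}\partial=N(\mathrm{id}-z_n\varepsilon)$ on $C_n$ for all $n$ (with $K_{-1}=0$).

*Degree 0.* On $C_0=\mathbb Z$ we have $z_0=()$ and $\mathrm{id}-z\varepsilon=0$, while $\partial_1K_0=0$.

*Degree 1.* $K_1=H''$ and $K_0=0$, so by (8) the left side is $\partial H''=N(\mathrm{id}-z_1\varepsilon)$.

*Degree $n\ge2$.* First we replace $H''$ by $H'$ in $K_{n-1}\partial$. The last term of $K_{n-1}\partial$ is $(-1)^{n-2}\Delta^{n-2}H''p^{n-2}\partial$. By Lemma 2(1), applied on $C_n,\dots,C_3$, $p^{n-2}\partial=(-1)^{n-2}\partial p^{n-2}$, so its image lies in $\partial C_2$, where $\varepsilon$ vanishes. By (8), $H''$ and $H'$ agree there. Hence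
$$\partial K_n+K_{n-1}\partial=\sum_{j=0}^{n-2}(-1)^j\big[\partial\Delta^jH'p^j+\Delta^jH'p^j\partial\big]+(-1)^{n-1}\partial\Delta^{n-1}H''p^{n-1}.$$
Now use $\partial\Delta^j=(-1)^j\Delta^j\partial$, and $p^j\partial=(-1)^j\partial p^j$ on $C_n$ for $j\le n-2$. By (6) on $C_{n-j}$, where $n-j\ge2$, the $j$th summand is
$$\Delta^j(\partial H'+H'\partial)p^j=N\big(\Delta^jp^j-\Delta^{j+1}p^{j+1}\big).$$
The last term is $\Delta^{n-1}\partial H''p^{n-1}$. Since $p^{n-1}(x_1,\dots,x_n)=(x_n)$ and $\Delta^{n-1}(q)=z_n$, (8) shows that it equals $N\big(\Delta^{n-1}p^{n-1}-z_n\varepsilon\big)$. The sum telescopes to $N(\mathrm{id}-z_n\varepsilon)$, as claimed.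

**Step 5: coefficients.** After tensoring with $M$, we have maps $\varepsilon_*\colon H_n^R(Q;M)\to M$ and $z_*\colon M\to H_n^R(Q;M)$, $m\mapsto[z_n\otimes m]$, with $\varepsilon_*z_*=\mathrm{id}$. So $H_n^R(Q;M)=M\oplus\ker\varepsilon_*$. On $\ker\varepsilon_*$ the map $\mathrm{id}-z_*\varepsilon_*$ is the identity, and $N$ times this map is $0$ on homology. Thus $N\cdot\ker\varepsilon_*=0$. In cohomology, $z^*\varepsilon^*=\mathrm{id}$ and $N(\mathrm{id}-\varepsilon^*z^*)=0$, so the $n$th cohomology is $\varepsilon^*(M)\oplus\ker z^*$ with $\varepsilon^*(M)\cong M$ and $N\cdot\ker z^*=0$.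

For $M=\mathbb Z$, $\ker\varepsilon_*$ is killed by $N\neq0$, hence is torsion, and its complement $\mathbb Z[z_n]$ is torsion free. So $\ker\varepsilon_*=\mathrm{tor}\,H_n^R(Q)$. This proves (a).

## Bounding $k(Q)$ by two-point stabilizers

**Proof of (b).** *The bound on $c_y$.* The integers $c$ for which some $D_y$-invariant $h\in C_2$ has $\partial h=c((q)-(y))$ form a subgroup of $\mathbb Z$, and $c_y$ is its positive generator. With $c_y'$ as in the proof of Lemma 1, $\sum_{d\in D_y}(c_y')^d$ is $D_y$-invariant. Its boundary is $|D_y|((q)-(y))$, because $D_y$ fixes $q$ and $y$. So the subgroup is nonzero and $c_y\mid|D_y|$. If $q*z=y$ with $z$ fixed by $D_y$, then $(q,z)$ is $D_y$-invariant with boundary $(q)-(y)$, so $c_y=1$.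

*From the $c_y$ to $k(Q)$.* Let $\ell=\operatorname{lcm}_{y\ne q}c_y$. If $|Q|=1$, put $\ell=1$; then $|Q|(q)-\sum_y(y)=0$ and $h=0$ shows $k(Q)=1$. Otherwise, we build an $S$-invariant chain one orbit at a time. For each $S$-orbit $O\ne\{q\}$ choose $y\in O$ and a $D_y$-invariant $h_y$ with $\partial h_y=c_y((q)-(y))$. Put
$$a_O=\frac{\ell}{c_y}\sum_{s\in D_y\backslash S}h_y^s,$$
where $s$ runs over representatives of the cosets $D_ys$. Since $h_y^{ds}=h_y^s$ for $d\in D_y$, the sum does not depend on the representatives. Right multiplication by $t\in S$ permutes the cosets, so $a_O$ is $S$-invariant. The map $D_ys\mapsto y^s$ is a bijection from $D_y\backslash S$ to $O$, so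
$$\partial a_O=\frac{\ell}{c_y}\sum_{s\in D_y\backslash S}c_y\big((q)-(y^s)\big)=\ell\Big(|O|(q)-\sum_{y'\in O}(y')\Big).$$
Summing over all $O\ne\{q\}$ gives an $S$-invariant chain with boundary $\ell\big((|Q|-1)(q)-\sum_{y\ne q}(y)\big)=\ell\big(|Q|(q)-\sum_y(y)\big)$. Hence $k(Q)\mid\ell$.

Since $\ell$ divides $\operatorname{lcm}_{y\ne q}|D_y|$, the integer $N(Q)=k(Q)|Q|$ divides $|Q|\cdot\operatorname{lcm}_{y\ne q}|D_y|$, which therefore annihilates $\mathrm{tor}\,H_n^R(Q)$ by (a). $\square$

**Proof of (c).** Let $Q$ be a quasigroup quandle and $h=\sum_{z\in Q}(q,z)$. For $t\in S$, $(q,z)^t=(q,z^t)$, so $h$ is $S$-invariant. Since $z\mapsto q*z$ is a bijection, $\partial h=|Q|(q)-\sum_z(q*z)=|Q|(q)-\sum_y(y)$. So $k(Q)=1$ and $N(Q)=|Q|$. $\square$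

## Passing to quandle and degenerate homology

For (d), we show that the homotopy (9) respects degenerate chains.

**Step 1: $K_n(C_n^D)\subset C_{n+1}^D$ for all $n$.** For $n\le1$, $C_n^D=0$. Let $n\ge2$. Every term of (9) that begins with $\Delta^j$, $j\ge1$, has image spanned by tuples whose first two entries are equal, hence in $C^D_{n+1}$. This includes the last term, as $n-1\ge1$. There remains the term $j=0$, that is, $H'=H-H\Delta p$. Let $x=(x_1,\dots,x_n)$ be degenerate.

* If $x_1=x_2$, then $\Delta p(x)=(x_2,x_2,x_3,\dots,x_n)=x$, so $H'(x)=0$.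
* If $x_i=x_{i+1}$ with $i\ge2$, then $H(x)=A(x_1)(x_2,\dots,x_n)$ and $H\Delta p(x)=A(x_2)(x_2,\dots,x_n)$. Both are combinations of tuples ending in $(x_2,\dots,x_n)$, hence degenerate.

**Step 2: quandle homology.** Let $n\ge2$, and let $c\in C_n$ represent a cycle of $C^Q$, so $\partial c\in C_{n-1}^D$. By Step 4 of the proof of (a),
$$Nc=N\varepsilon(c)z_n+\partial K_n(c)+K_{n-1}(\partial c).$$
Here $z_n\in C_n^D$ as $n\ge2$, and $K_{n-1}(\partial c)\in C_n^D$ by Step 1. So $Nc$ is a boundary modulo $C^D$, and $N\cdot H_n^Q(Q)=0$.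

**Step 3: degenerate homology.** Let $c\in C_n^D$ be a cycle whose class is torsion: $mc=\partial b$ with $m\ge1$, $b\in C_{n+1}^D$. Then $m\varepsilon(c)=\varepsilon(\partial b)=0$, so $\varepsilon(c)=0$. The formula of Step 2 becomes $Nc=\partial K_n(c)$ with $K_n(c)\in C_{n+1}^D$. So $N$ kills the class of $c$ in $H_n^D$. This completes (d) and Theorem 2. $\blacksquare$

Another route to (d) uses a theorem of R. A. Litherland and S. Nelson (*The Betti numbers of some finite racks*, J. Pure Appl. Algebra 178 (2003)): $H_n^R\cong H_n^Q\oplus H_n^D$, induced by a splitting of the exact sequence of complexes $0\to C^D\to C^R\to C^Q\to0$. Then $N$ kills the torsion of both summands. For $n\ge2$ the class $[z_n]$ maps to $0$ in $H_n^Q$, so $H_n^Q$ is a quotient of $\mathrm{tor}\,H_n^R$.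

## Dihedral quandles of odd prime order attain $N(Q)$

Let $Q=R_p$ with $p$ an odd prime. It is a quasigroup quandle, so $N(Q)=p$ by (c), while $|G|=2p$. Mochizuki (*Some calculations of cohomology groups of finite Alexander quandles*, J. Pure Appl. Algebra 179 (2003)) proved $H_Q^3(R_p;\mathbb Z/p)\cong\mathbb Z/p\neq0$. The complex $C^Q$ is free (on the nondegenerate tuples), so the universal coefficient theorem gives
$$H_Q^3(R_p;\mathbb Z/p)\cong\mathrm{Hom}\big(H_3^Q(R_p),\mathbb Z/p\big)\oplus\mathrm{Ext}\big(H_2^Q(R_p),\mathbb Z/p\big).$$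
So $H_2^Q(R_p)$ and $H_3^Q(R_p)$ are not both zero. By (d), both are killed by $p$, so one of them has $p$-torsion. By the Litherland–Nelson splitting it is a direct summand of the rack homology group of the same degree. Hence $\mathrm{tor}\,H_2^R(R_p)$ or $\mathrm{tor}\,H_3^R(R_p)$ is nonzero. Being killed by $p$, that group has exponent exactly $p=N(R_p)$. For these quandles $N(Q)$ is therefore the optimal uniform annihilator. Nothing here claims that $N(Q)$ is optimal for every finite connected $Q$.
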